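\title{Failure of the Beale--Kato--Majda criterion in the critical Besov spaces $B^{3/p+1}_{p,1}(\mathbb{R}^3)$}

\begin{abstract}
We show that bounded vorticity does not prevent blow-up for the three-dimensional incompressible Euler equations in the critical Besov spaces. For every $\eta\in(0,1]$ we construct one divergence-free datum that lies in $B^{3/p+1}_{p,1}(\mathbb{R}^3)$ for all $p\in(1,\infty]$, whose vorticity is continuous, compactly supported and smooth away from the origin, and whose solution in each of these spaces has lifespan at most $1$ while its vorticity stays bounded by $2\eta$. The initial vorticity is a sum of small layers at widely separated scales around the origin. Each layer is deformed by the linear strain that the outer layers create at the origin, and the deformation amplifies the strain that the layer itself creates. The amplification exceeds the cost of the layer in the critical norm, and the accumulated strain becomes unbounded on $[0,1]$.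
\end{abstract}

\section{Introduction}

\subsection{The question}

We consider the incompressible Euler equations in $\mathbb{R}^3$,
\begin{equation}\label{eq:euler}
\partial_t u+(u\cdot\nabla)u+\nabla\pi=0,\qquad \operatorname{div}u=0,\qquad u|_{t=0}=u_0,
\end{equation}
for a velocity $u(t,x)\in\mathbb{R}^3$ and a scalar pressure normalized by $\pi=(-\Delta)^{-1}\operatorname{div}\operatorname{div}(u\otimes u)$. The datum $u_0$ is divergence free, and $\omega=\operatorname{curl}u$ is the vorticity. For $u_0\in H^s$, $s\ge3$, there is a unique maximal solution $u\in C([0,\tilde T);H^s)$, and the Beale--Kato--Majda (BKM) theorem states that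
\begin{equation}\label{eq:bkm}
\tilde T<\infty\quad\Longrightarrow\quad\int_0^{\tilde T}\|\omega(t)\|_{L^\infty}\,dt=\infty .
\end{equation}
We ask whether \eqref{eq:bkm} persists at the lowest regularity, in the Besov scale $B^s_{p,1}$, at which the velocity is still Lipschitz.

Fix radial functions $\chi\in\mathcal D(\mathbb{R}^3)$ and $\varphi\in\mathcal D(\mathbb{R}^3\setminus\{0\})$ with $\chi(\xi)+\sum_{q\ge0}\varphi(2^{-q}\xi)=1$, such that the supports of $\varphi(2^{-q}\cdot)$ and $\varphi(2^{-q'}\cdot)$ are disjoint for $|q-q'|\ge2$, and those of $\chi$ and $\varphi(2^{-q}\cdot)$ are disjoint for $q\ge1$. For a tempered distribution $u$ put $\Delta_{-1}u=\chi(D)u$ and $\Delta_qu=\varphi(2^{-q}D)u$ for $q\ge0$; thus $\Delta_qu$ is the part of $u$ at frequencies of size $2^q$. For $s\in\mathbb{R}$ and $p,r\in[1,\infty]$, the nonhomogeneous Besov space $B^s_{p,r}$ consists of the $u\in\mathcal S'$ with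
\[
\|u\|_{B^s_{p,r}}=\big\|\big(2^{qs}\|\Delta_qu\|_{L^p}\big)_{q\ge-1}\big\|_{\ell^r}<\infty .
\]
The index $s=3/p+1$ is singled out by scaling. If $u$ solves \eqref{eq:euler}, so does $u_\ell(t,x)=\ell\,u(t,x/\ell)$, with the same time scale and the same values of $\|\nabla u\|_{L^\infty}$ and $\|\omega\|_{L^\infty}$. For $\ell=2^{-j}$ and $q\ge j$ one has $\Delta_qu_\ell=\ell\,(\Delta_{q-j}u)(\cdot/\ell)$, so the number $2^{q(3/p+1)}\|\Delta_qu_\ell\|_{L^p}$ equals the corresponding number for $u$ at index $q-j$. The $q$-th term of the $B^{3/p+1}_{p,1}$ norm is therefore a scale-invariant quantity that bounds $\|\nabla\Delta_qu\|_{L^\infty}$, and summation in $\ell^1$ makes $\nabla u$ bounded and continuous.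

By results of Chae for $p\in(1,\infty)$ and of Pak and Park for $p=\infty$, system \eqref{eq:euler} is locally well posed in these spaces: for every divergence-free $u_0\in B^{3/p+1}_{p,1}$ there are $T>0$ and a unique solution $u\in C([0,T);B^{3/p+1}_{p,1})$ with the pressure normalized as above. Let $T^*_p=T^*_p(u_0)\in(0,\infty]$ be its maximal time of existence. The following question was posed in \cite{AHK}: \emph{for which $p\in(1,\infty]$ is it true that $T^*_p<\infty$ implies $\int_0^{T^*_p}\|\omega(t)\|_{L^\infty}\,dt=\infty$ for every divergence-free $u_0\in B^{3/p+1}_{p,1}$?}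

\subsection{The logarithm, and where it is lost}\label{ss:log}

In $H^3$ the energy estimate $\frac{d}{dt}\|u\|_{H^3}\le C\|\nabla u\|_{L^\infty}\|u\|_{H^3}$ involves the full gradient, and \eqref{eq:bkm} rests on the fact that $\nabla u$ is controlled by $\omega$ up to a logarithm. Since $-\Delta u=\operatorname{curl}\omega$, each block $\nabla\Delta_qu$, $q\ge0$, is bounded by $C\|\omega\|_{L^\infty}$. Using this for $q<N$ and the regularity of $u$ for $q\ge N$, we get for $\sigma>0$
\begin{equation}\label{eq:split}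
\|\nabla u\|_{L^\infty}\le C\|\Delta_{-1}u\|_{L^\infty}+CN\|\omega\|_{L^\infty}+C_\sigma2^{-\sigma N}\|u\|_{B^{3/p+1+\sigma}_{p,\infty}} .
\end{equation}
With $p=2$, $\sigma=\frac12$ and $N\approx\log(e+\|u\|_{H^3})$, the energy estimate becomes a linear differential inequality for $\log(e+\|u\|_{H^3})$ with coefficient $C\|\omega\|_{L^\infty}$, and Gr\"onwall's lemma closes the argument.

For $\sigma=0$ the last term of \eqref{eq:split} is replaced by the tail of a convergent series, with no rate. One might still guess that the criterion survives. The gap between $\omega$ and $\nabla u$ is only logarithmic, and at any fixed time $\|\nabla u\|_{L^\infty}$ is bounded by the critical norm, so a counterexample has to produce an unbounded velocity gradient out of a finite norm through the dynamics. Moreover a large gradient stretches vortex lines, which is exactly what the hypothesis seems to exclude. The guess is wrong for every $p$.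

\subsection{The result}

\begin{theorem}\label{thm:main}
Let $\eta\in(0,1]$. There is a divergence-free field $u_0$, with $\omega_0=\operatorname{curl}u_0$ continuous, compactly supported and $C^\infty$ on $\mathbb{R}^3\setminus\{0\}$, such that $u_0\in B^{3/p+1}_{p,1}(\mathbb{R}^3)$ for all $p\in(1,\infty]$ simultaneously, and for every $p\in(1,\infty]$ the solution $u\in C([0,T^*_p);B^{3/p+1}_{p,1})$ of \eqref{eq:euler} satisfies
\[
T^*_p\le1,\qquad \sup_{0\le t<T^*_p}\|\omega(t)\|_{L^\infty}\le2\eta,\qquad\text{hence}\qquad\int_0^{T^*_p}\|\omega(t)\|_{L^\infty}\,dt\le2\eta<\infty .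
\]
\end{theorem}

The BKM criterion thus fails in $B^{3/p+1}_{p,1}$ for every $p\in(1,\infty]$, and one datum serves all $p$. The construction also gives the following.

\begin{corollary}\label{cor:main}
\begin{enumerate}
\item[(a)] For every nondecreasing $\Phi:[0,\infty)\to[0,\infty)$ and every $p\in(1,\infty]$, finiteness of $\int_0^{T^*_p}\Phi(\|\omega(t)\|_{L^\infty})\,dt$ does not prevent blow-up in $B^{3/p+1}_{p,1}$; nor does smallness of $\int_0^{T^*_p}\|\omega(t)\|_{L^\infty}\,dt$.
\item[(b)] For $\eta\in(0,1]$ there are smooth solutions $u^n$ of \eqref{eq:euler} on $[0,1]$ whose data are bounded in $B^{3/p+1}_{p,1}$ for every $p\in(1,\infty]$, with $\sup_{[0,1]}\|\omega^n\|_{L^\infty}\le2\eta$ and $\sup_n\int_0^1\|\nabla u^n\|_{L^\infty}\,dt=\infty$.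
\end{enumerate}
\end{corollary}

The vorticity $\omega_0$ is a sum of \emph{layers} $a_n\,g_n(x/\ell_n)$ supported in shells around the origin, with $\ell_n$ decreasing very fast. A reflection symmetry keeps the origin at rest and $\nabla u(t,0)$ diagonal (Section~\ref{sec:prelim}). A layer at a very small scale sees the outer layers only through the linear flow $x\mapsto\nabla u(t,0)x$, and the outer layers do not see it at all. This turns the evolution of $\nabla u(t,0)$ into a recursion over layers. Section~\ref{sec:rings} computes the strain created by a deformed vortex ring and the cost of the ring in the critical norm, and Section~\ref{sec:model} solves a model of the recursion by hand. Section~\ref{sec:layer} justifies the recursion for the Euler equations, Section~\ref{sec:cascade} runs it, and Sections~\ref{sec:datum} and~\ref{sec:proof} pass to infinitely many layers.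

\section{Preliminaries}\label{sec:prelim}

Throughout, $(\nabla b)_{ij}=\partial_jb_i$, so that $f\cdot\nabla b=(\nabla b)f$; vectors carry the Euclidean norm and matrices the operator norm. We fix a smooth radial function $\Xi$ with $0\le\Xi\le1$, $\Xi=0$ for $|x|\le1$, $\Xi=1$ for $|x|\ge2$, and put $\Xi_\varepsilon=\Xi(\cdot/\varepsilon)$.

\subsection{Littlewood--Paley facts}

The spaces $B^s_{p,r}$ are Banach spaces, and their norms are invariant under orthogonal changes of coordinates because $\chi,\varphi$ are radial. We use $\|\Delta_qf\|_{L^p}\le C\|f\|_{L^p}$ and two standard estimates. \emph{Bernstein's inequalities:} for $q\ge-1$ and $1\le p\le\infty$,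
\[
\|\Delta_qf\|_{L^\infty}\le C2^{3q/p}\|\Delta_qf\|_{L^p},\qquad\|\nabla\Delta_qf\|_{L^p}\le C2^q\|\Delta_qf\|_{L^p}.
\]
Hence $B^{3/p+1}_{p,1}\subset B^1_{\infty,1}\subset C^1_b$, the space of bounded $C^1$ functions with bounded gradient. \emph{Multipliers:} if $\mathsf m$ is smooth on $\mathbb{R}^3\setminus\{0\}$ and homogeneous of degree $s$, then
\begin{equation}\label{eq:mult}
\|\mathsf m(D)\Delta_qf\|_{L^p}\le C2^{qs}\|\Delta_qf\|_{L^p}\qquad(q\ge0,\ 1\le p\le\infty).
\end{equation}
Applied to $|\xi|^{-4}$ and $\Delta^2f$, this gives $\|\Delta_qf\|_{L^p}\le C2^{-4q}\|\nabla^4f\|_{L^p}$ for $q\ge0$.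

\subsection{The Biot--Savart operator}

For $f$ bounded with compact support let
\[
\mathrm{BS}[f](x)=\frac1{4\pi}\int\frac{f(y)\times(x-y)}{|x-y|^3}\,dy=\operatorname{curl}\int\frac{f(y)}{4\pi|x-y|}\,dy .
\]
Then $\operatorname{div}\mathrm{BS}[f]=0$, and $\operatorname{curl}\mathrm{BS}[f]=f$ if $\operatorname{div}f=0$. We record four properties.

\emph{Scaling.} $\mathrm{BS}[f(\cdot/\ell)]=\ell\,\mathrm{BS}[f](\cdot/\ell)$.

\emph{Decay.} If $\operatorname{supp}f\subset B(0,\rho)$, then $|\mathrm{BS}[f](x)|\le C_\rho\|f\|_{L^\infty}(1+|x|)^{-2}$. If moreover $\int f=0$, we may subtract from the kernel its value at $y=0$, which gains a factor $|y|/|x|$ for $|x|\ge2\rho$ and gives the bound $C_\rho\|f\|_{L^\infty}(1+|x|)^{-3}$. The mean vanishes whenever $\operatorname{div}f=0$, since $\int f_i=\int f\cdot\nabla x_i=0$. For $f\in C_c^\infty$, derivatives commute with $\mathrm{BS}$ and $(1+|x|)^{-2}\in L^2$, so $\mathrm{BS}[f]\in H^s$ for all $s$.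

\emph{Identification.} If $\operatorname{div}u=0$ and $\omega=\operatorname{curl}u$ is bounded with compact support, then $u-\mathrm{BS}[\omega]$ is curl free and divergence free, hence harmonic because $\Delta=\nabla\operatorname{div}-\operatorname{curl}\operatorname{curl}$. It vanishes if $u\in L^2$, and it is a constant vector if $u$ is bounded.

\emph{Schauder estimate.} Fix $\beta=\frac12$, let $[f]_\beta$ be the H\"older seminorm on $\mathbb{R}^3$, $\|f\|_{C^\beta}=\sup|f|+[f]_\beta$ and $\|f\|_{C^{1,\beta}}=\sup|f|+\|\nabla f\|_{C^\beta}$. Then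
\begin{equation}\label{eq:schauder}
\|\mathrm{BS}[f]\|_{C^{1,\beta}}\le C_\rho\|f\|_{C^\beta}\qquad\text{if }\operatorname{supp}f\subset B(0,\rho).
\end{equation}
Products satisfy $\|fg\|_{C^\beta}\le C\|f\|_{C^\beta}\|g\|_{C^\beta}$.

\subsection{Transport and frozen-in fields}

Let $b$ be continuous in $t$ with values in $C^1_b$, and let $\partial_tf+b\cdot\nabla f=h$. Then
\begin{equation}\label{eq:transport}
\|f(t)\|_{C^\beta}\le e^{\beta\int_0^t\|\nabla b\|_{L^\infty}}\|f(0)\|_{C^\beta}+\int_0^te^{\beta\int_s^t\|\nabla b\|_{L^\infty}}\|h(s)\|_{C^\beta}\,ds .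
\end{equation}
Indeed, let $Y_s(x)$ be the position at time $s$ of the trajectory of $b$ that is at $x$ at time $t$. Then $f(t,x)=f(0,Y_0(x))+\int_0^th(s,Y_s(x))\,ds$, the map $Y_s$ has Lipschitz constant at most $e^{\int_s^t\|\nabla b\|_{L^\infty}}$, and $[f\circ Y]_\beta\le\operatorname{Lip}(Y)^\beta[f]_\beta$.

Let $b$ be smooth in $x$ with bounded gradient, and let $X(t,x)$ be its flow. A smooth field $f$ is \emph{frozen into} $b$ if
\begin{equation}\label{eq:frozen}
\partial_tf+b\cdot\nabla f=f\cdot\nabla b,\qquad\text{equivalently}\qquad f(t,X(t,x))=\nabla X(t,x)\,f(0,x).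
\end{equation}
The two forms are equivalent because both sides of the second identity solve the linear equation $\dot\xi=\nabla b(t,X)\xi$ along a trajectory. If $\operatorname{div}b=0$, taking the divergence of the first form shows that $\operatorname{div}f$ is transported by $b$ (the two terms $\partial_ib_j\,\partial_jf_i$ cancel), so $f$ stays divergence free. Taking the curl of \eqref{eq:euler} shows that the vorticity of a smooth solution is frozen into $u$.

\subsection{Symmetry and the strain at the origin}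

Let $\sigma$ range over the three reflections $x_j\mapsto-x_j$. We write $u\in\mathcal S$ if $\sigma u(\sigma x)=u(x)$ for all three, that is, $u_i$ is odd in $x_i$ and even in $x_j$ for $j\ne i$. We write $\omega\in\mathcal S^*$ if $\sigma\omega(\sigma x)=-\omega(x)$ for all three, that is, $\omega_i$ is even in $x_i$ and odd in $x_j$ for $j\ne i$. Since $\sigma a\times\sigma b=-\sigma(a\times b)$, the operator $\operatorname{curl}$ maps $\mathcal S$ to $\mathcal S^*$ and $\mathrm{BS}$ maps $\mathcal S^*$ to $\mathcal S$. If $u$ solves \eqref{eq:euler} with normalized pressure $\pi$, then $\sigma u(t,\sigma x)$ solves it with normalized pressure $\pi(t,\sigma x)$, so $\mathcal S$ is preserved in any class with uniqueness. If $u\in\mathcal S$ is $C^1$, the parities give $u(0)=0$ and $\partial_ju_i(0)=0$ for $j\ne i$: the origin is a stagnation point and $\nabla u(0)$ is diagonal. The diagonal entries are explicit functionals of the vorticity.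

\begin{lemma}\label{lem:kernel}
For $z\ne0$ and $i=1,2,3$ let
\[
\mathcal K_i(z)=-\frac1{4\pi}\operatorname{curl}\Big(\partial_i\frac1{|z|}\,e_i\Big)=-\frac3{4\pi}\,\frac{z_i\,(z\times e_i)}{|z|^5}.
\]
If $f$ is bounded, compactly supported and zero near $0$, then $\partial_i(\mathrm{BS}[f])_i(0)=\int\mathcal K_i\cdot f\,dz$. Moreover $\mathcal K_i$ is homogeneous of degree $-3$, $\sum_i\mathcal K_i=0$, and $\operatorname{curl}\mathcal K_i=-\frac1{4\pi}\nabla\partial_i^2\frac1{|z|}$.
\end{lemma}

\begin{proof}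
We have $\frac{x-z}{|x-z|^3}=\nabla_z\frac1{|x-z|}$, $(f\times a)\cdot e_i=f\cdot(a\times e_i)$ and $\nabla\phi\times e_i=\operatorname{curl}(\phi e_i)$. Hence $(\mathrm{BS}[f])_i(x)=\frac1{4\pi}\int f\cdot\operatorname{curl}_z\big(\frac1{|x-z|}e_i\big)dz$. Differentiating in $x_i$ at $x=0$, with $\partial_{x_i}\frac1{|x-z|}=-\partial_{z_i}\frac1{|x-z|}$, gives the first formula for $\mathcal K_i$. The second follows from $\nabla\partial_i\frac1{|z|}=-e_i|z|^{-3}+3z_iz|z|^{-5}$ and $e_i\times e_i=0$. The sum over $i$ is the curl of a gradient. The last identity is $\operatorname{curl}\operatorname{curl}=\nabla\operatorname{div}-\Delta$ together with $\Delta\frac1{|z|}=0$ for $z\ne0$.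
\end{proof}

\begin{definition}\label{def:adm}
A \emph{profile} is a nonzero divergence-free field $g\in C_c^\infty(\mathbb{R}^3\setminus\{0\})$ in $\mathcal S^*$. An \emph{admissible flow} is a solution $u$ of \eqref{eq:euler} on $[0,1]$ with $u\in C([0,1];H^s)$ for all $s$, $u(t)\in\mathcal S$, and $\operatorname{supp}\omega(t)\subset\{2\varepsilon\le|x|\le L\}$ for all $t\in[0,1]$ and some $0<\varepsilon<1\le L$. Its \emph{strain} and \emph{accumulated strain} are
\[
A(t)=\nabla u(t,0)=\operatorname{diag}(A_1,A_2,A_3),\qquad m_i(t)=\int_0^tA_i(s)\,ds .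
\]
\end{definition}

An admissible flow satisfies $u=\mathrm{BS}[\omega]$ and $\sum_iA_i=\sum_im_i=0$. The zero flow is admissible.

\section{Vortex rings in a linear strain}\label{sec:rings}

Near the origin an admissible flow looks like $x\mapsto A(t)x$. Because $A(t)$ is diagonal, the flow of this linear field is $x\mapsto F_{m(t)}x$, where
\[
F_m=\operatorname{diag}(e^{m_1},e^{m_2},e^{m_3}),\qquad\det F_m=1\quad\text{for }m_1+m_2+m_3=0 .
\]
By \eqref{eq:frozen}, a field $f$ frozen into it becomes $(F_m)_\sharp f$, where $F_\sharp f=Ff(F^{-1}\cdot)$. The strain that the deformed field induces at the origin is the \emph{response}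
\[
R_i(m;f)=\int\mathcal K_i(y)\cdot F_m\,f(F_m^{-1}y)\,dy,\qquad i=1,2,3 .
\]
It is linear in $f$ and satisfies $\sum_iR_i=0$. Since $\mathcal K_i$ is homogeneous of degree $-3$ and $F_mF_h=F_{m+h}$,
\begin{equation}\label{eq:Rprop}
R_i(m;f(\cdot/\ell))=R_i(m;f),\qquad R_i(m;(F_h)_\sharp f)=R_i(m+h;f).
\end{equation}
If $g$ is a profile and $\sum h_i=0$, then $(F_h)_\sharp g$ is a profile.

We want a profile whose response has a sign, so that the contributions of many layers cannot cancel, and which is large when $m$ is large. A pair of opposite vortex rings does this, provided its vorticity reaches close to the axis. Let $b\in C_c^\infty((\frac12,2))$, $b\ge0$, with $\sum_{j\in\mathbb{Z}}b(2^jr)=1$ for $r>0$. Let $\psi$ be smooth and odd, with $0\le\psi\le1$ on $(0,\infty)$, $\psi=1$ on $[1,2]$ and $\operatorname{supp}\psi\subset\{\frac12\le|x_3|\le3\}$. For $\delta=2^{-J}$, $J\ge0$ an integer, put $b_\delta(r)=\sum_{j=0}^Jb(2^jr)$. Then $0\le b_\delta\le1$, and $b_\delta=1$ on $[\delta,1]$ because there $2^jr\le\frac12$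 for $j<0$ and $2^jr\ge2$ for $j>J$. With $r^2=x_1^2+x_2^2$ and $e_\theta=(-x_2/r,x_1/r,0)$, set
\[
g_\delta=b_\delta(r)\,\psi(x_3)\,e_\theta .
\]
This field is smooth since $b_\delta$ vanishes near $r=0$, divergence free since its coefficient does not depend on $\theta$, and in $\mathcal S^*$ since $\psi$ is odd. So $g_\delta$ is a profile, with $|g_\delta|\le1$ and $\operatorname{supp}g_\delta\subset\{\frac12\le|x|\le4\}$; see Figure~\ref{fig:ring}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]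
\fill[gray!25] (0.2,0.5) rectangle (2,3);
\fill[gray!25] (-2,0.5) rectangle (-0.2,3);
\fill[gray!25] (0.2,-3) rectangle (2,-0.5);
\fill[gray!25] (-2,-3) rectangle (-0.2,-0.5);
\draw[->] (-3,0) -- (3,0) node[right] {$x_1$};
\draw[->] (0,-3.5) -- (0,3.5) node[above] {$x_3$};
\node at (1.1,1.75) {$\otimes$};
\node at (-1.1,1.75) {$\odot$};
\node at (1.1,-1.75) {$\odot$};
\node at (-1.1,-1.75) {$\otimes$};
\draw[very thick,->] (1.5,0) -- (0.5,0);
\draw[very thick,->] (-1.5,0) -- (-0.5,0);
\draw[very thick,->] (0,0.15) -- (0,1.2);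
\draw[very thick,->] (0,-0.15) -- (0,-1.2);
\end{tikzpicture}
\caption{Section of the ring pair $g_\delta$ by the plane $x_2=0$. The support lies in the shaded region $\delta/2\le|x_1|\le2$, $1/2\le|x_3|\le3$; the vorticity points into the page ($\otimes$) or out of it ($\odot$). The thick arrows show the induced velocity near the origin, which stretches the $x_3$-direction and compresses the other two.}
\label{fig:ring}
\end{figure}

\begin{lemma}[Response of a ring]\label{lem:response}
For $m_1+m_2+m_3=0$ and $i=1,2$ put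
\[
\rho_i(m)=\frac3{4\pi}\int\frac{z_i^2\,z_3\,b_\delta(r)\psi(z_3)}{r\,|F_mz|^5}\,dz\ \ge0 .
\]
Then $R(m;g_\delta)=(-\rho_1,-\rho_2,\rho_1+\rho_2)$. There are absolute constants $C_0\ge1\ge c_0>0$, independent of $\delta$, such that $\rho_1\le C_0e^{m_2}$ and $\rho_2\le C_0e^{m_1}$ for all $m$, and
\[
\rho_2\ge c_0e^{m_1}\qquad\text{if}\quad m_1\ge m_2\quad\text{and}\quad2\le m_2-m_3\le\log\tfrac1\delta .
\]
\end{lemma}

\begin{proof}
Let $F=F_m$ and $W=F_\sharp g_\delta$, so $W_3=0$. From $y\times e_1=(0,y_3,-y_2)$ and $y\times e_2=(-y_3,0,y_1)$, Lemma~\ref{lem:kernel} gives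
\[
R_1=-\frac3{4\pi}\int\frac{y_1y_3W_2}{|y|^5}\,dy,\qquad R_2=\frac3{4\pi}\int\frac{y_2y_3W_1}{|y|^5}\,dy .
\]
Substitute $y=Fz$, $dy=dz$. Then $W_1=-e^{m_1}b_\delta\psi z_2/r$ and $W_2=e^{m_2}b_\delta\psi z_1/r$, so each numerator carries the factor $e^{m_1+m_2+m_3}=1$. This gives $R_1=-\rho_1$, $R_2=-\rho_2$, and $R_3=-R_1-R_2$. The integrands are nonnegative because $z_3\psi(z_3)\ge0$.

\emph{Upper bounds.} On the support $\frac12\le|z_3|\le3$, so $|Fz|^2\ge X^2+Y^2+h^2$ with $X=e^{m_1}z_1$, $Y=e^{m_2}z_2$, $h=\frac12e^{m_3}$. Using $z_2^2/r\le|z_2|$ and integrating out $z_3$,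
\[
\rho_2\le Ce^{-m_1-2m_2}\iint\frac{|Y|\,dX\,dY}{(X^2+Y^2+h^2)^{5/2}}=Ce^{-m_1-2m_2}\cdot\frac4{3h^2}=C'e^{-m_1-2m_2-2m_3}=C'e^{m_1}.
\]
Exchanging the indices $1$ and $2$ gives the bound for $\rho_1$.

\emph{Lower bound.} Let $D=m_2-m_3$ and restrict the integral to the box $z_1\in e^{m_3-m_1}[1,2]$, $z_2\in e^{-D}[1,2]$, $z_3\in[1,2]$, which $F$ maps onto the cube $e^{m_3}[1,2]^3$. Since $m_1\ge m_2$ we have $e^{m_3-m_1}\le e^{-D}$, so $e^{-D}\le r\le2\sqrt2e^{-D}$, and $2\le D\le\log\frac1\delta$ gives $r\in[\delta,1]$. Thus $b_\delta\psi=1$ on the box, $z_2^2/r\ge e^{-D}/(2\sqrt2)$, and $|Fz|^2\le12e^{2m_3}$. The box has volume $e^{m_3-m_1}e^{-D}$, so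
\[
\rho_2\ge c\,e^{-D}\,e^{m_3-m_1}e^{-D}\,e^{-5m_3}=c\,e^{-m_1-2m_2-2m_3}=c\,e^{m_1}.\qedhere
\]
\end{proof}

The proof shows where the gain comes from. The first component of the vorticity is stretched by the factor $e^{m_1}$. The kernel $\mathcal K_2$ is scale invariant and gives weight of order one to a cube whose side is comparable to its distance from the origin. The part of the ring that the strain maps onto such a cube lies at distance about $e^{-(m_2-m_3)}$ from the axis, so the ring has to be present there. This forces $\delta$ to be small, and small $\delta$ has a price.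

\begin{lemma}[Cost of a ring]\label{lem:cost}
Let $1<p<\infty$. For all $\ell\in(0,1]$ and $\delta=2^{-J}$,
\[
\|\mathrm{BS}[g_\delta(\cdot/\ell)]\|_{B^{3/p+1}_{p,1}}\le C_p\,\delta^{-1/p},\qquad\|\mathrm{BS}[g_\delta(\cdot/\ell)]\|_{L^2}\le C\ell^{5/2}.
\]
For a fixed profile $g$ the same holds with constants $C(p,g)$ and $C(g)$ in place of $C_p\delta^{-1/p}$ and $C$.
\end{lemma}

\begin{proof}
Write $g_\delta=\sum_{j=0}^Jf_j$ with $f_j=b(2^jr)\psi(x_3)e_\theta=\Phi(2^jx_1,2^jx_2)\psi(x_3)$, where $\Phi=b(r)e_\theta\in C_c^\infty(\mathbb{R}^2)$. The piece $f_j$ is a tube of width $2^{-j}$ and length of order one. With $\lambda=2^j/\ell\ge1$,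
\[
\|f_j(\cdot/\ell)\|_{L^p}\le C\ell^{3/p}2^{-2j/p},\qquad\|\nabla^4[f_j(\cdot/\ell)]\|_{L^p}\le C\lambda^4\ell^{3/p}2^{-2j/p}.
\]
Use the first bound for $2^q\le\lambda$ and the second, with the factor $2^{-4q}$, for $2^q>\lambda$. Both series are geometric, since $0<3/p<4$, and are dominated by $2^q\approx\lambda$:
\[
\|f_j(\cdot/\ell)\|_{B^{3/p}_{p,1}}\le C\ell^{3/p}2^{-2j/p}\Big(\sum_{2^q\le\lambda}2^{3q/p}+\lambda^4\sum_{2^q>\lambda}2^{q(3/p-4)}\Big)\le C_p\lambda^{3/p}\ell^{3/p}2^{-2j/p}=C_p2^{j/p}.
\]
Summing over $j\le J$ gives $\|g_\delta(\cdot/\ell)\|_{B^{3/p}_{p,1}}\le C_p\delta^{-1/p}$. The operator $\mathrm{BS}$ is a multiplier of degree $-1$, so \eqref{eq:mult} bounds the blocks $q\ge0$ of $\mathrm{BS}[g_\delta(\cdot/\ell)]$ as claimed. For $q=-1$, scaling gives $\|\mathrm{BS}[g_\delta(\cdot/\ell)]\|_{L^p}=\ell^{1+3/p}\|\mathrm{BS}[g_\delta]\|_{L^p}$, and $|\mathrm{BS}[g_\delta]|\le C(1+|x|)^{-3}$ with $C$ absolute, because $\int g_\delta=0$, $|g_\delta|\le1$ and $\operatorname{supp}g_\delta\subset B(0,4)$.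 This function is in $L^p$ for $p>1$. The case $p=2$ is the $L^2$ bound. For a fixed profile the same computation applies with $g$ in place of $f_j$ and $j=0$.
\end{proof}

\section{The mechanism, worked by hand}\label{sec:model}

Nothing in this section is used in the proof. It explains the choices made in Section~\ref{sec:cascade}.

\subsection{Many layers at a fixed time}

Let $K>0$, $n\ge1$, $\omega=\frac Kn\sum_{j=1}^ng_1(16^jx)$ and $u=\mathrm{BS}[\omega]$. The supports are disjoint, so $\|\omega\|_{L^\infty}\le K/n$, and $\|u\|_{L^\infty}\le CK/n$ by scaling. By \eqref{eq:Rprop} every layer gives the same strain, so $\partial_3u_3(0)=KR_3(0;g_1)$ with $R_3(0;g_1)>0$. By Lemma~\ref{lem:cost}, $\|u\|_{B^{3/p+1}_{p,1}}\le C_pK$. Letting $n\to\infty$ and then $K\to\infty$, we see that no inequality $\|\nabla u\|_{L^\infty}\le C\big(1+\|u\|_{L^\infty}+\|\omega\|_{L^\infty}\log(e+\|u\|_{B^{3/p+1}_{p,1}})\big)$ holds.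

Splitting a total amplitude into many layers thus leaves the strain and the cost unchanged and makes the supremum of the vorticity as small as we wish. This remains true under the dynamics: if the accumulated strain is at most $M$, a layer of amplitude $a$ grows to about $ae^M$, which is below $\eta$ once $a$ is small. The bound on the vorticity is therefore free. The real constraint is that the total cost be finite while the accumulated strain tends to infinity.

\subsection{Gain against cost}

Suppose the accumulated strain is $\mu=(P,0,-P)$ with $P$ large. Lemma~\ref{lem:response} applies with $\delta\approx e^{-P}$ and gives a response of size $e^P$, while the cost bound is $e^{P/p}$. Rings of total amplitude $S=e^{-P/p}$ cost $O(1)$ and create a strain $Se^P=e^{(1-1/p)P}$, which is large because $p>1$. It matters that $\mu_2$ is small compared with $\mu_1$: for $\mu=(P,P,-2P)$ the lemma requires $\delta\le e^{-3P}$, and $e^{3P/p}$ is smaller than $e^P$ only for $p>3$.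

\subsection{Saturation and the logarithmic gain}

The strain $e^{(1-1/p)P}$ does not last, because the rings act on one another. They raise $\mu_3$ and lower $\mu_2$, so the gap $\mu_2-\mu_3$, initially $P$, closes once the added accumulated strain is of order $P$, and the lower bound of Lemma~\ref{lem:response} is lost for the layers further in. Let $E(s,t)$ be the accumulated strain added in direction $3$ at time $t$ by the outermost layers of total amplitude $s$. Take $\mu=(P,0,-P)$ constant in time, put $\lambda=e^P$, ignore constants, and assume that a layer produces nothing after saturation: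
\[
\partial_s\partial_tE=\lambda\,\mathbf 1_{\{E\le P\}},\qquad E(0,t)=E(s,0)=0 .
\]
A solution is
\[
E(s,t)=\lambda st\quad\text{if }\lambda st\le P,\qquad E(s,t)=P+P\log\frac{\lambda st}P\quad\text{if }\lambda st>P .
\]
Indeed $\partial_tE=\min(\lambda s,P/t)$, whose $s$-derivative is $\lambda$ when $\lambda st<P$ and $0$ when $\lambda st>P$, and these are the regions $E<P$ and $E>P$. The layer at depth $s$ is active until time $P/(\lambda s)$: inner layers saturate early and outer layers late. With $S=e^{-P/p}$,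
\[
E(S,1)=P\Big(1+\big(1-\tfrac1p\big)P-\log P\Big).
\]
The exponential gain is reduced to its logarithm, but $P$ is still replaced by a multiple of $P^2$, at bounded cost. For $p=1$ the model gives $E(S,1)=1$ and no growth.

In this regime $\rho_2$ dominates $\rho_1$, so the new state is roughly $(P,-E,E)$. Renaming the axes $(3,1,2)$ as $(1,2,3)$ turns it into $(E,P,-E)$, which has the shape we started from, with $P'\approx E(S,1)$ and a middle entry $P\ll P'$. The step can then be repeated. Three changes are needed in the proof. The state depends on time, so $\lambda t$ becomes $G(t)=\int_0^te^{\mu_1}$, and we must know that $\mu_1$ stays near its maximum long enough. To serve all $p>1$ with one datum, the exponent $p$ is replaced by a sequence $p_k\downarrow1$ converging slowly enough that the growth persists. And at the very start there is no strain, so the first rings are deformed in advance.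

\section{Adding one layer}\label{sec:layer}

The next proposition replaces the linear model by the Euler equations. The order of the quantifiers matters: the threshold for the amplitude depends on the flow only through a bound on $m$, so that one amplitude can serve a whole series of layers, while the scale $\ell$ is chosen last and absorbs all other constants.

\begin{proposition}\label{prop:layer}
Let $g$ be a profile, $M\ge0$ and $\eta\in(0,1]$. There is $a_0=a_0(g,M,\eta)\in(0,1]$ with the following property. Let $u$ be an admissible flow with $|m_i(t)|\le M$ on $[0,1]$, let $a\in(0,a_0]$, $\kappa>0$, and let $\varepsilon\in(0,1)$ satisfy $\operatorname{supp}\omega(t)\subset\{|x|\ge2\varepsilon\}$ on $[0,1]$. Then for all sufficiently small $\ell>0$ the vorticity datum $\omega(0)+a\,g(\cdot/\ell)$ generates an admissible flow $\tilde u$, and for $t\in[0,1]$: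
\begin{enumerate}
\item[(i)] $|\tilde A_i(t)-A_i(t)-aR_i(m(t);g)|\le a$ for $i=1,2,3$;
\item[(ii)] $\|\tilde\omega(t)\|_{L^\infty}\le\max(\|\omega(t)\|_{L^\infty}+\kappa,\ \eta)$;
\item[(iii)] $\tilde\omega(t)-\omega(t)$ has norm at most $\kappa$ in $L^1(\{|x|\ge\varepsilon\})$ and in $L^\infty(\{|x|\ge\varepsilon\})$.
\end{enumerate}
\end{proposition}

\begin{proof}
Constants $C_M$ depend only on $g$ and $M$; constants $C_*$ may depend on everything except $\ell$ and $t$; $C$ is absolute. Let $\operatorname{supp}\omega(t)\subset\{2\varepsilon\le|x|\le L\}$ with $L\ge1$, let $\operatorname{supp}g\subset\{2r_-\le|z|\le r_+\}$ with $r_+\ge1$, and let $\Sigma=\{r_-\le|z|\le2r_+\}$. Write $F=F(t)=F_{m(t)}$, so that $\dot F=AF$ and $|F|,|F^{-1}|\le e^M$. We assume $\ell\le\varepsilon e^{-M}/(8r_+)$.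

\emph{Step 1: splitting.} The datum $\mathrm{BS}[\omega(0)+ag(\cdot/\ell)]$ is in $H^s$ for all $s$. Let $\tilde u$ be the solution on its maximal interval $[0,\tilde T)$, which is the same for all $s\ge3$ by \eqref{eq:bkm}. By uniqueness $\tilde u(t)\in\mathcal S$. Let $\tilde X$ be its flow, and let $\bar\omega$ and $w$ be the fields frozen into $\tilde u$ with initial values $\omega(0)$ and $ag(\cdot/\ell)$, so that $\tilde\omega=\bar\omega+w$. Both are compactly supported and divergence free, and they lie in $\mathcal S^*$ because $\tilde X$ commutes with the reflections. Put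
\[
\bar u=\mathrm{BS}[\bar\omega],\qquad v=\mathrm{BS}[w],\qquad\zeta=\bar\omega-\omega,\qquad u_\zeta=\mathrm{BS}[\zeta]=\bar u-u,
\]
so $\tilde u=\bar u+v$ with $\bar u,v\in\mathcal S$. The outer part should stay close to $\omega$. The inner part should stay close to $a(F_\sharp g)(\cdot/\ell)$, so we undo the scaling and the linear deformation:
\[
W(t,y)=w(t,\ell y),\qquad\mathcal W(t,z)=F^{-1}W(t,Fz),\qquad\mathcal W(0)=ag .
\]

\emph{Step 2: the bootstrap.} Let $\tau$ be the supremum of the $t\in[0,1]\cap[0,\tilde T)$ such that on $[0,t]$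
\begin{align*}
&\text{(B1) }\operatorname{supp}\bar\omega\subset\{\varepsilon\le|x|\le2L\}, &&\text{(B2) }\|\zeta\|_{C^\beta}\le1,\\
&\text{(B3) }\operatorname{supp}\mathcal W\subset\Sigma, &&\text{(B4) }\|\mathcal W\|_{C^\beta}\le4a\|g\|_{C^\beta}.
\end{align*}
Since $\tilde u$ is continuous in $t$ with values in every $H^s$, the flow $\tilde X$ and its space derivatives are continuous in $t$. So $\zeta$ and $\mathcal W$ are continuous with values in $C^\beta$, and the two supports, which are images of fixed compact sets under $\tilde X$ and $\ell^{-1}F^{-1}\tilde X$, move continuously. At $t=0$ all four bounds hold with room to spare. If we improve each of them strictly and uniformly on $[0,\tau)$, it follows that $\tau=\min(1,\tilde T)$. In Steps 3 and 4, $t\in[0,\tau)$.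

\emph{Step 3: the outer part does not see the layer.} By (B3) and (B4), $w$ is supported in $|x|\le2r_+e^M\ell\le\varepsilon/4$ and $\|w\|_{L^1}\le C_Ma\ell^3$. The field $v$ has a gradient of size $a$ near the layer, but only its values at $|x|\ge\varepsilon$ act on $\bar\omega$. Let $v^c=\Xi_{\varepsilon/2}v$, which equals $v$ for $|x|\ge\varepsilon$ and vanishes for $|x|\le\varepsilon/2$. On its support the distance to $\operatorname{supp}w$ is at least $\varepsilon/4$, where the Biot--Savart kernel and its first two derivatives are bounded, so $\|v^c\|_{C^{1,\beta}}\le C_*\|w\|_{L^1}\le C_*\ell^3$. Subtract the equation \eqref{eq:frozen} for $\omega$, frozen into $u$, from that for $\bar\omega$, frozen into $\tilde u=u+u_\zeta+v$. Since $\omega,\bar\omega,\zeta$ vanish for $|x|<\varepsilon$, we may replace $v$ by $v^c$, and on $\mathbb{R}^3$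
\[
\partial_t\zeta+(\bar u+v^c)\cdot\nabla\zeta=\zeta\cdot\nabla(\bar u+v^c)+\omega\cdot\nabla(u_\zeta+v^c)-(u_\zeta+v^c)\cdot\nabla\omega,\qquad\zeta(0)=0 .
\]
The derivative of the vorticity on the right falls on the smooth field $\omega$, so the estimate closes in $C^\beta$. By (B1) and \eqref{eq:schauder}, $\|u_\zeta\|_{C^{1,\beta}}\le C_*\|\zeta\|_{C^\beta}$; with (B2), $\|\bar u+v^c\|_{C^{1,\beta}}\le C_*$; and $\|\omega\|_{C^\beta}+\|\nabla\omega\|_{C^\beta}\le C_*$. Thus \eqref{eq:transport} gives $\|\zeta(t)\|_{C^\beta}\le C_*\int_0^t(\|\zeta\|_{C^\beta}+\ell^3)\,ds$, and by Gr\"onwall's lemma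
\begin{equation}\label{eq:outer}
\|\zeta(t)\|_{C^\beta}+\|u_\zeta(t)\|_{C^{1,\beta}}\le C_*\ell^3 .
\end{equation}
This improves (B2) for small $\ell$. Let $X$ be the flow of $u$ and $x\in\operatorname{supp}\omega(0)$. By (B1) the trajectory $\tilde X(t,x)$ stays in $|x|\ge\varepsilon$, where $|\tilde u-u|=|u_\zeta+v^c|\le C_*\ell^3$. Hence $\frac d{dt}|\tilde X-X|\le C_*\ell^3+C_*|\tilde X-X|$ and $|\tilde X-X|\le C_*\ell^3$. As $X(t,x)\in\operatorname{supp}\omega(t)$, we get $\operatorname{supp}\bar\omega\subset\{\frac32\varepsilon\le|x|\le\frac32L\}$ for small $\ell$, which improves (B1).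

\emph{Step 4: the layer sees a linear strain.} Let $V=\ell^{-1}v(t,\ell\,\cdot)=\mathrm{BS}[W]$ and $\mathcal E(t,y)=\ell^{-1}\bar u(t,\ell y)-A(t)y$, so that $\ell^{-1}\tilde u(t,\ell y)=Ay+V+\mathcal E$. By (B1) and (B2), $\bar\omega$ is bounded in $L^1$ by $C_*$ and vanishes for $|x|<\varepsilon$, so $|\nabla^2\bar u|\le C_*$ on $|x|\le\varepsilon/2$. Also $\bar u(t,0)=0$ by symmetry, and $|\nabla\bar u(t,0)-A(t)|=|\nabla u_\zeta(t,0)|\le C_*\ell^3$. Therefore $\mathcal E(t,0)=0$, $|\nabla\mathcal E(t,0)|\le C_*\ell^3$, and $|\nabla^2\mathcal E|\le C_*\ell$ on $|y|\le\varepsilon/(2\ell)$. Taylor's formula gives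
\begin{equation}\label{eq:E}
|\mathcal E|+|\nabla\mathcal E|+|\nabla^2\mathcal E|\le C_*\ell\qquad\text{for }|y|\le4r_+e^M\le\varepsilon/(2\ell).
\end{equation}
Consider $Z^0(t,z)=\ell^{-1}F^{-1}\tilde X(t,\ell z)$. Since $\frac d{dt}F^{-1}=-AF^{-1}$ and the diagonal matrices $A$ and $F$ commute,
\[
\partial_tZ^0=-AZ^0+F^{-1}\big(AFZ^0+(V+\mathcal E)(t,FZ^0)\big)=\mathcal U^0(t,Z^0),\qquad\mathcal U^0(t,z)=F^{-1}(V+\mathcal E)(t,Fz).
\]
The large linear term has canceled. Moreover $\nabla Z^0=F^{-1}\nabla\tilde X(t,\ell z)$, so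
\[
\mathcal W(t,Z^0)=F^{-1}w(t,\tilde X(t,\ell z))=F^{-1}\nabla\tilde X(t,\ell z)\,ag(z)=\nabla Z^0\,ag(z),
\]
and by \eqref{eq:frozen} $\mathcal W$ is frozen into $\mathcal U^0$. Since \eqref{eq:E} is local, take $\Upsilon\in C_c^\infty(B(0,4r_+))$ equal to $1$ on $B(0,3r_+)$ and put $\mathcal U=F^{-1}V(t,Fz)+\Upsilon(z)F^{-1}\mathcal E(t,Fz)$. The fields $\mathcal U$ and $\mathcal U^0$ agree near $\Sigma\supset\operatorname{supp}\mathcal W$, and off $\Sigma$ every term of the equation vanishes, so $\mathcal W$ is also frozen into $\mathcal U$. By (B3) and (B4), $W$ is supported in $B(0,2r_+e^M)$ with $\|W\|_{C^\beta}\le C_Ma$. Then \eqref{eq:schauder} and \eqref{eq:E} give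
\[
\|\mathcal U\|_{C^{1,\beta}}\le s:=C_Ma+C_*\ell .
\]
We take $a_0$ small in terms of $g,M$, and then $\ell$ small, so that $s\le\min(1,\frac12r_-,\frac12r_+)$ and $e^{Cs}\le2$ for the constant $C$ of the next line. By \eqref{eq:transport} with $h=\mathcal W\cdot\nabla\mathcal U$ and Gr\"onwall's lemma, $\|\mathcal W\|_{C^\beta}\le a\|g\|_{C^\beta}e^{Cs}\le2a\|g\|_{C^\beta}$, which improves (B4). The flow $Z$ of $\mathcal U$ satisfies $|Z(t,z)-z|\le s$, so $\operatorname{supp}\mathcal W\subset\{\frac32r_-\le|z|\le\frac32r_+\}$, which improves (B3). Finally $|\nabla Z-I|\le e^s-1\le2s$, and $\mathcal W(t,Z)-ag(Z)=(\nabla Z-I)ag(z)+a(g(z)-g(Z))$ gives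
\begin{equation}\label{eq:inner}
\|\mathcal W(t)-ag\|_{L^\infty}\le2sa\|g\|_{L^\infty}+sa\|\nabla g\|_{L^\infty}\le C_Mas .
\end{equation}

\emph{Step 5: conclusions.} We have $\tau=\min(1,\tilde T)$, and $\|\tilde\omega\|_{L^\infty}$ is bounded on $[0,\tau)$. By \eqref{eq:bkm} this excludes $\tilde T\le1$. So $\tilde T>1$, and all bounds extend to $[0,1]$ by continuity. The support of $\tilde\omega(t)$ lies in $\{\frac32\varepsilon\le|x|\le\frac32L\}\cup\{\ell e^{-M}r_-\le|x|\le\varepsilon/4\}$, so $\tilde u$ is admissible.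

For (i), $\tilde A_i=\partial_i\bar u_i(t,0)+\partial_iV_i(t,0)$, where $|\partial_i\bar u_i(t,0)-A_i|\le C_*\ell^3$ and, by Lemma~\ref{lem:kernel} and $W=F_\sharp\mathcal W$, $\partial_iV_i(t,0)=R_i(m(t);\mathcal W(t))$. For $f$ supported in $\Sigma$, the field $F_\sharp f$ is supported in $\{r_-e^{-M}\le|y|\le2r_+e^M\}$ and bounded by $e^M\|f\|_{L^\infty}$, so $|R_i(m;f)|\le C_M\|f\|_{L^\infty}$. By \eqref{eq:inner} the error in (i) is at most $C_*\ell^3+C_Ma(C_Ma+C_*\ell)$. This is at most $a$ if $C_M^2a_0\le\frac12$ and $\ell$ is small. For (ii), $\bar\omega$ and $w$ have disjoint supports, $\|\bar\omega\|_{L^\infty}\le\|\omega\|_{L^\infty}+C_*\ell^3$ by \eqref{eq:outer}, and $\|w\|_{L^\infty}\le2e^Ma\|g\|_{C^\beta}\le\eta$ after decreasing $a_0$; this is the only place where $\eta$ enters. For (iii), $\tilde\omega-\omega=\zeta$ on $|x|\ge\varepsilon$, and $\zeta$ is supported in $B(0,2L)$ and bounded by $C_*\ell^3$.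
\end{proof}

\section{The cascade}\label{sec:cascade}

Fix $\eta\in(0,1]$. Starting from the zero flow we add layers one at a time by Proposition~\ref{prop:layer}. They are grouped into \emph{stages} $k=0,1,2,\dots$; within a stage all layers have the same profile and the same amplitude.

\subsection{Parameters}

Put
\begin{equation}\label{eq:theta}
\theta_k=\frac1{k+8}\le\frac18,\qquad p_k=1+4\theta_k\le\frac32,\qquad\text{so that}\qquad\frac{1+\theta_k}{p_k}\le1-2\theta_k ;
\end{equation}
the last inequality reads $1+\theta_k\le1+2\theta_k-8\theta_k^2$, that is, $8\theta_k\le1$. With the constants of Lemma~\ref{lem:response} let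
\[
c_1=\frac{c_0}{48e^2C_0},\qquad Q=\frac{1280}{c_1}\ \ge\ 6C_0 .
\]

\emph{Axes.} Let $\Pi$ be the linear map with $\Pi e_1=e_3$, $\Pi e_2=e_1$, $\Pi e_3=e_2$. In stage $k$ we use the coordinates of the basis $\Pi^ke_1,\Pi^ke_2,\Pi^ke_3$. Thus a triple $(m_1,m_2,m_3)$ in the coordinates of stage $k$ reads $(m_3,m_1,m_2)$ in those of stage $k+1$. Since $\Pi$ is a rotation that permutes the axes, \eqref{eq:euler}, $\mathrm{BS}$, $\mathcal S$, $\mathcal S^*$ and all norms have the same form in every stage, and the results of Sections~\ref{sec:rings} and~\ref{sec:layer} hold in the coordinates of any stage.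

\emph{State and profile.} Let $P_0=10^4Q$, $h^{(0)}=(P_0,0,-P_0)$ and $h^{(k)}=0$ for $k\ge1$. In stage $k$ the \emph{state} of an admissible flow is $\mu(t)=m(t)+h^{(k)}$, and the profile is $g^{(k)}=(F_{h^{(k)}})_\sharp\,g_{\delta_k}$, with $\delta_k$ chosen below. For $k\ge1$ this is the ring about the third axis of the stage; for $k=0$ it is a ring deformed in advance. By \eqref{eq:Rprop}, $R(m;g^{(k)})=R(\mu;g_{\delta_k})$ in all cases, and $\sum_i\mu_i=0$.

\emph{Hypothesis $(\mathcal H_k)$}, on the state $\mu$ before stage $k$: with $P_k=\max_{[0,1]}\mu_1$ and some $B_k\ge1$,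
\begin{enumerate}
\item[(a)] $|\mu_1|\le P_k$ and $|\mu_2|\le B_k$ on $[0,1]$;
\item[(b)] the set $\{t\in[0,1]:\mu_1(t)\ge P_k-B_k\}$ has measure at least $e^{-B_k}$;
\item[(c)] $40B_k\le\theta_kP_k$ and $P_k\ge Q(k+10)^4$.
\end{enumerate}
Conditions (a) and (c) say that the state has the shape $(\mu_1,0,-\mu_1)$ up to an error much smaller than the margin $\theta_kP_k$. Condition (b) gives $\int_0^1e^{\mu_1}\ge e^{P_k-2B_k}$, the substitute for $\lambda=e^P$ in Section~\ref{sec:model}. For the zero flow $\mu=(P_0,0,-P_0)$ is constant and $(\mathcal H_0)$ holds with $B_0=1$.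

\subsection{One stage}

\begin{proposition}\label{prop:stage}
Let $u$ be an admissible flow whose state satisfies $(\mathcal H_k)$, with $u=0$ if $k=0$. Let $\delta_k$ be the largest power $2^{-J}$ with $\delta_k\le e^{-(1+\theta_k)P_k}$, and $S_k=2^{-k}\delta_k^{1/p_k}$. There is an integer $N$ such that Proposition~\ref{prop:layer} can be applied $N$ times in succession, starting from $u$, with profile $g^{(k)}$ and amplitude $a=S_k/N$, for any choices of $\varepsilon,\kappa$ and of sufficiently small $\ell$ at each application. The resulting flow satisfies $(\mathcal H_{k+1})$ with $B_{k+1}=8P_k$ and $P_{k+1}\ge\frac14c_1\theta_kP_k^2$.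
\end{proposition}

\begin{proof}
We drop the index $k$ and write $\theta'=\theta_{k+1}$. By (c), $P\ge10^4Q$, $(k+10)^2\le(P/Q)^{1/2}$ and $k+10\le P^{1/4}\le1/\theta\cdot\theta P^{1/4}$, and the following hold:
\begin{equation}\label{eq:elem}
\begin{gathered}
1\le B\le\frac{\theta P}{40}\le\frac P{320},\qquad6C_0\le e^{P/2},\qquad S\le e^{-P/p}\le e^{-2P/3},\\
\theta\theta'P\ge\frac P{(k+10)^2}\ge(QP)^{1/2}\ge Q,\qquad\log P+k+1\le5P^{1/4}\le P^{3/4}\le\theta P .
\end{gathered}
\end{equation}
In the last chain we used $\log P\le4P^{1/4}$, $P^{1/2}\ge100$ and $\theta\ge(k+10)^{-1}\ge P^{-1/4}$.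

\emph{Step 1: upper bounds, and existence of the $N$ flows.} Let $m^n,\mu^n$ be the accumulated strain and the state after $n$ layers of this stage ($\mu^0=\mu$), and $S_n=na\le S$. Put $\rho^n_j(t)=\rho_j(\mu^n(t))$ for $j=1,2$, and
\[
\nu_n=a\sum_{i<n}(\rho^i_1+\rho^i_2),\qquad E_n(t)=\int_0^t\nu_n,\qquad\xi_{j,n}(t)=\int_0^ta\sum_{i<n}\rho^i_j ,
\]
so that $E_n=\xi_{1,n}+\xi_{2,n}$ with both terms nonnegative. Suppose that $n\le N$ layers have been added. Integrating Proposition~\ref{prop:layer}(i) in time, summing over the layers and using Lemma~\ref{lem:response}, we get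
\begin{equation}\label{eq:rec}
\mu^n_1=\mu_1-\xi_{1,n}+\epsilon^n_1,\qquad\mu^n_2=\mu_2-\xi_{2,n}+\epsilon^n_2,\qquad\mu^n_3=\mu_3+E_n+\epsilon^n_3,\qquad|\epsilon^n_i|\le S_n\le1 .
\end{equation}
The sign of the response now prevents any runaway: $\mu^i_1\le\mu_1+1$ and $\mu^i_2\le B+1$ for $i\le n$, so $\rho^i_1\le3C_0e^B$ and $\rho^i_2\le3C_0e^{\mu_1}$. With \eqref{eq:elem},
\begin{equation}\label{eq:upper}
\nu_n\le3C_0S_n(e^{\mu_1}+e^B)\le6C_0e^{P/3}\le e^P,\qquad\xi_{1,n}\le3C_0Se^B\le e^{P/2-2P/3+P/320}\le1 .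
\end{equation}
Hence $|m^n_i|\le M:=\max_i\|m^0_i\|_{L^\infty(0,1)}+e^P+1$, and $M$ does not depend on $n$ or $N$. Choose $N$ with $S/N\le a_0(g^{(k)},M,\eta)$. By induction on $n$, Proposition~\ref{prop:layer} applies $N$ times. From \eqref{eq:rec} and \eqref{eq:upper}, with $G(t)=\int_0^te^{\mu_1}$,
\begin{equation}\label{eq:EG}
|\mu^n_1-\mu_1|\le2,\qquad E_n(t)\le3C_0S_nG(t)+1 .
\end{equation}

\emph{Step 2: lower bound for the added strain.} The lower bound of Lemma~\ref{lem:response} needs a wide gap $\mu_2-\mu_3$, which we have only when $\mu_1$ is large. Let $\mathcal J=\{t\in(0,1]:\mu_1(t)\ge(1-\theta)P\}$. We claim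
\begin{equation}\label{eq:lower}
\nu_N(t)\ge c_1e^{\mu_1(t)}\min\big(S,\ P/G(t)\big),\qquad t\in\mathcal J,
\end{equation}
the analogue of $\partial_tE=\min(\lambda s,P/t)$ in the model. Fix $t\in\mathcal J$. Since $\mu_3=-\mu_1-\mu_2$, the initial gap $D=\mu_2-\mu_3=\mu_1+2\mu_2$ lies in $[\frac78P-2B,P+2B]$. By \eqref{eq:rec} and $0\le\xi_{2,n}\le E_n$,
\[
D-2E_n(t)-2\ \le\ \mu^n_2-\mu^n_3\ \le\ D+2\ \le\ P+2B+2\ \le\ (1+\theta)P\ \le\ \log\tfrac1\delta .
\]
If $E_n(t)\le P/8$, then $\mu^n_2-\mu^n_3\ge\frac58P-2B-2\ge\frac12P\ge2$ and $\mu^n_1\ge\frac78P-2\ge B+1\ge\mu^n_2$, so Lemma~\ref{lem:response} and \eqref{eq:EG} give $\rho^n_2(t)\ge c_0e^{-2}e^{\mu_1(t)}$. Let $n_*$ be the first $n\le N$ with $E_n(t)>P/8$, or $n_*=N$ if there is none. All $i<n_*$ satisfy $E_i(t)\le P/8$, and the layers with $i\ge n_*$ contribute nonnegative terms, so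
\[
\nu_N(t)\ge\nu_{n_*}(t)\ge c_0e^{-2}S_{n_*}e^{\mu_1(t)} .
\]
Either $S_{n_*}=S$, or $E_{n_*}(t)>P/8$ and \eqref{eq:EG} gives $3C_0S_{n_*}G(t)\ge P/8-1\ge P/16$, that is, $S_{n_*}\ge P/(48C_0G(t))$. Both cases give \eqref{eq:lower}.

\emph{Step 3: growth.} Put $\Gamma=e^{(1-\theta)P}$. By the maximality of $\delta$ we have $\delta>\frac12e^{-(1+\theta)P}$, so \eqref{eq:theta} and \eqref{eq:elem} give
\[
\log\frac PS\le\log P+k+1+\frac{1+\theta}pP\le\theta P+(1-2\theta)P=(1-\theta)P,
\]
that is, $P/\Gamma\le S$. This is where the gain exceeds the cost. By (b), $G(1)\ge e^{P-2B}>\Gamma$, so there is $t_1\in(0,1)$ with $G(t_1)=\Gamma$. For $t\ge t_1$ we have $P/G\le P/\Gamma\le S$, so \eqref{eq:lower} reads $\nu_N\ge c_1PG'/G$ on $[t_1,1]\cap\mathcal J$. On $[t_1,1]\setminus\mathcal J$ we have $G'=e^{\mu_1}\le\Gamma\le G$, so this set contributes at most $1$ to $\int_{t_1}^1G'/G$. Hence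
\[
E_N(1)\ge c_1P\Big(\log\frac{G(1)}\Gamma-1\Big)\ge c_1P(\theta P-2B-1)\ge\tfrac12c_1\theta P^2 .
\]

\emph{Step 4: the new state.} In the coordinates of stage $k+1$ the state is $\mu'=(m^N_3,m^N_1,m^N_2)$. For $k\ge1$, $m^N=\mu^N$ and $|\mu_3|\le P+B\le2P$, so \eqref{eq:rec} and \eqref{eq:EG} give
\begin{equation}\label{eq:new}
|\mu'_1-E_N|\le2P+1,\qquad|\mu'_2|\le P+2\le8P .
\end{equation}
For $k=0$, $m^N=\mu^N-\mu$, so $|m^N_3-E_N|\le1$, $|m^N_1|\le2$, and \eqref{eq:new} holds as well. As $E_N$ is nondecreasing in $t$, $P'=\max\mu'_1$ satisfies $|P'-E_N(1)|\le2P+1$. By \eqref{eq:elem}, $\frac14c_1\theta P^2\ge\frac14c_1\theta\theta'P^2\ge\frac14c_1QP=320P$. Therefore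
\[
P'\ge\tfrac12c_1\theta P^2-2P-1\ge\tfrac14c_1\theta P^2,\qquad P'\ge\theta'P'\ge320P .
\]
Let $B'=8P$. Condition (a) holds since $\mu'_1\ge-2P-1\ge-P'$ and by \eqref{eq:new}. For (b), $\nu_N\le e^P$ gives $E_N(t)\ge E_N(1)-1$ on $[1-e^{-P},1]$, and there $\mu'_1\ge E_N(1)-2P-2\ge P'-4P-3\ge P'-B'$; the interval has length $e^{-P}\ge e^{-B'}$. For (c), $\theta'P'\ge320P=40B'$, and $P'\ge320Q(k+10)^4\ge Q(k+11)^4$.
\end{proof}

By induction all stages can be carried out, and $P_k\ge Q(k+10)^4\to\infty$.

\section{The datum}\label{sec:datum}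

From now on we work in fixed coordinates and number the layers of all stages consecutively: the $n$-th layer is $a_ng_n(\cdot/\ell_n)$, and $u^n$ is the admissible flow after $n$ layers, with $u^0=0$, vorticity $\omega^n$, strain $A^n$ and accumulated strain $m^n$. Proposition~\ref{prop:stage} leaves $\varepsilon,\kappa,\ell$ free, and we use this freedom to make sure that later layers hardly disturb earlier ones, even when measured against the singular kernels $\mathcal K_i$. When adding layer $n+1$, first choose $\varepsilon_n\in(0,1)$ with $\varepsilon_n\le\varepsilon_{n-1}$ (if $n\ge1$) and $\operatorname{supp}\omega^n(t)\subset\{|x|\ge2\varepsilon_n\}$ on $[0,1]$. Then apply Proposition~\ref{prop:layer} with $\varepsilon=\varepsilon_n$, $\kappa=\kappa_n=2^{-n-1}\eta\,\varepsilon_n^3$ and $\ell_{n+1}\le2^{-n}$. Part (ii) gives $\|\omega^n\|_{L^\infty}\le\eta+\sum_{j<n}\kappa_j$ by induction. Before stage $k\ge1$ one of the $m_i$ reaches the value $P_k$. Hence, for $t\in[0,1]$,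
\begin{equation}\label{eq:seq}
\|\omega^n(t)\|_{L^\infty}\le2\eta,\qquad\|(\omega^{n+1}-\omega^n)(t)\|_{L^1(|x|\ge\varepsilon_n)}\le2^{-n}\varepsilon_n^3,\qquad\sup_{n,i}\|m^n_i\|_{L^\infty(0,1)}=\infty .
\end{equation}

\begin{lemma}\label{lem:datum}
The data $u^n_0=u^n(0)=\sum_{j\le n}a_j\mathrm{BS}[g_j(\cdot/\ell_j)]$ converge in $L^2$ and in $B^{3/p+1}_{p,1}$ for every $p\in(1,\infty]$ to a divergence-free field $u_0\in\mathcal S$. Its curl $\omega_0=\sum_na_ng_n(\cdot/\ell_n)$ is continuous, compactly supported and smooth on $\mathbb{R}^3\setminus\{0\}$.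
\end{lemma}

\begin{proof}
Let $1<p<\infty$. The amplitudes of stage $k\ge1$ add up to $S_k$, so by Lemma~\ref{lem:cost} the norms in $B^{3/p+1}_{p,1}$ of the terms of that stage add up to at most
\[
C_pS_k\delta_k^{-1/p}=C_p2^{-k}\delta_k^{1/p_k-1/p}\le C_p2^{-k}\qquad\text{as soon as }p_k\le p .
\]
Since $p_k\to1$, only finitely many stages have $p_k>p$; they and stage $0$ contribute a finite amount. So the series converges absolutely in $B^{3/p+1}_{p,1}$. Taking $p=4$, it also converges in $B^1_{\infty,1}$ and in $C^1_b$, and all limits coincide as distributions. Convergence in $C^1_b$ gives $\operatorname{div}u_0=0$, $u_0\in\mathcal S$, and uniform convergence of $\operatorname{curl}u^n_0$, so $\omega_0$ is continuous and equal to the stated sum. All profiles are supported in $B(0,4e^{P_0})$ and $\ell_n\to0$, so $\omega_0$ has compact support and the sum is locally finite on $\mathbb{R}^3\setminus\{0\}$. Convergence in $L^2$ follows from Lemma~\ref{lem:cost}, $a_n\le1$ and $\ell_{n+1}\le2^{-n}$.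
\end{proof}

\section{Proof of the theorem}\label{sec:proof}

Fix $p\in(1,\infty]$, let $u\in C([0,T^*);B^{3/p+1}_{p,1})$ be the solution with datum $u_0$, $T^*=T^*_p$, and fix $T'$ with $T'<T^*$ and $T'\le1$. Then $u\in C([0,T'];C^1_b)$. We must transfer \eqref{eq:seq} from $u^n$ to $u$, knowing that $\nabla u^n$ is unbounded. The $L^2$ stability estimate is suited to this, because it needs a Lipschitz bound on only one of the two solutions. For $p>2$ we first have to show that $u(t)\in L^2$. Of the pressure we use only that its normalization is invariant under reflections, and that $\nabla\pi$ has no curl.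

\begin{lemma}\label{lem:decay}
For $t\in[0,T']$, $u(t)\in\mathcal S$ and $|u(t,x)|\le C(1+|x|)^{-2}$, with $C$ independent of $t$.
\end{lemma}

\begin{proof}
The reflections preserve \eqref{eq:euler}, the normalization of $\pi$, the Besov norms and $u_0$, so $u(t)\in\mathcal S$ by uniqueness. We show that $\omega$ keeps compact support. Here $\omega$ is only continuous, so \eqref{eq:frozen} needs justification. The identity $\operatorname{curl}(u\cdot\nabla u)_i=\partial_j(u_j\omega_i)-\omega_j\partial_ju_i$ holds for smooth divergence-free $u$, and in distributions for $u\in C^1$ by mollifying $u$. So $\partial_t\omega_i+\partial_j(u_j\omega_i)=\omega_j\partial_ju_i$ in $\mathcal D'$. Let $\gamma_h=h^{-3}\gamma(\cdot/h)$ with $\gamma\in C_c^\infty(B(0,1))$, $\int\gamma=1$, and $\omega_h=\gamma_h*\omega$. Then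
\[
\partial_t\omega_h+u\cdot\nabla\omega_h=\gamma_h*(\omega\cdot\nabla u)+r_h,\qquad r_h(x)=\int\big(u(x)-u(x-y)\big)\cdot\nabla\gamma_h(y)\,\omega(x-y)\,dy,
\]
and $\omega_h$ is $C^1$ in $(t,x)$ since all other terms are continuous. On compact subsets of $[0,T']\times\mathbb{R}^3$, $\nabla u$ and $\omega$ are uniformly continuous, so $u(x)-u(x-y)=(y\cdot\nabla)u(x)+o(|y|)$ and $\omega(x-y)=\omega(x)+o(1)$ uniformly. Since $\int|y||\nabla\gamma_h|\,dy\le C$ and $\int y_j\partial_i\gamma_h\,dy=-\delta_{ij}$, we get $r_h\to-(\operatorname{div}u)\,\omega=0$ locally uniformly. Integrating along the flow $X$ of $u$ and letting $h\to0$,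
\[
\omega(t,X(t,x))=\omega_0(x)+\int_0^t(\omega\cdot\nabla u)(s,X(s,x))\,ds .
\]
By Gr\"onwall's lemma $\omega(t,X(t,x))=0$ wherever $\omega_0(x)=0$. As $X(t,\cdot)$ is onto and $u$ is bounded, $\omega(t)$ is supported in a fixed ball. Then $u-\mathrm{BS}[\omega]$ is a constant vector; it lies in $\mathcal S$, so it is $0$. The decay of $\mathrm{BS}[\omega]$ concludes the proof.
\end{proof}

\begin{lemma}\label{lem:L2}
For $t\in[0,T']$, $u^n(t)\to u(t)$ in $L^2$, and $\|\omega(t)\|_{L^\infty}\le2\eta$.
\end{lemma}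

\begin{proof}
By Lemma~\ref{lem:decay} and dominated convergence $u\in C([0,T'];L^2)$, hence $u\cdot\nabla u\in C([0,T'];L^2)$. Let $\mathbb P$ be the orthogonal projection of $L^2$ onto divergence-free fields; $f-\mathbb Pf$ is curl free. The field $u(t)-u_0+\int_0^t\mathbb P(u\cdot\nabla u)\,ds$ is in $L^2$, divergence free, and curl free by \eqref{eq:euler}, hence zero. So $\partial_tu=-\mathbb P(u\cdot\nabla u)$ in $L^2$, and the same holds for $u^n$. For $d=u-u^n$ we have $u\cdot\nabla u-u^n\cdot\nabla u^n=u^n\cdot\nabla d+d\cdot\nabla u$. The function $(u^n\cdot\nabla d)\cdot d$ is integrable since $u^n,d\in L^2$ and $\nabla d\in L^\infty$, and its integral vanishes: $\int(1-\Xi_R)\,u^n\cdot\nabla\frac{|d|^2}2=\frac12\int|d|^2u^n\cdot\nabla\Xi_R=O(R^{-1})$ as $R\to\infty$. Since $\mathbb Pd=d$,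
\[
\tfrac12\tfrac d{dt}\|d\|_{L^2}^2=-\langle d\cdot\nabla u,d\rangle\le\|\nabla u\|_{L^\infty}\|d\|_{L^2}^2,\qquad\|d(t)\|_{L^2}\le\|u_0-u^n_0\|_{L^2}\,e^{\int_0^t\|\nabla u\|_{L^\infty}},
\]
which tends to $0$ by Lemma~\ref{lem:datum}. Then $\omega^n(t)\to\omega(t)$ in $\mathcal D'$, so \eqref{eq:seq} gives $|\int\omega(t)\cdot\phi|\le2\eta\|\phi\|_{L^1}$ for all test fields $\phi$.
\end{proof}

The strain $A^n_i(t)$ is a point value of $\nabla u^n$ and is not continuous in $L^2$. We therefore truncate the kernel of Lemma~\ref{lem:kernel} near the origin. The field $\operatorname{curl}(\Xi_\varepsilon\mathcal K_i)$ is smooth and $O(|z|^{-4})$ at infinity, so pairing with it is continuous on $L^2$; the next lemma shows that the pairing is bounded by the Lipschitz norm, uniformly in $\varepsilon$.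

\begin{lemma}\label{lem:trunc}
Let $U\in C^1_b$ be divergence free with $U(0)=0$ and $U=O(|z|^{-2})$ at infinity. Then, with an absolute constant $C_1$, for all $\varepsilon>0$,
\[
\int\Xi_\varepsilon\mathcal K_i\cdot\operatorname{curl}U=\int\operatorname{curl}(\Xi_\varepsilon\mathcal K_i)\cdot U\quad\text{if }\operatorname{curl}U\in L^1,\qquad\Big|\int\operatorname{curl}(\Xi_\varepsilon\mathcal K_i)\cdot U\Big|\le C_1\|\nabla U\|_{L^\infty}.
\]
\end{lemma}

\begin{proof}
In both integrations by parts below, the boundary term on the sphere of radius $R$ is $O(R^{2-3-2})$ and tends to $0$. The first identity is an integration by parts. For the bound, write $\operatorname{curl}(\Xi_\varepsilon\mathcal K_i)=\nabla\Xi_\varepsilon\times\mathcal K_i-\frac1{4\pi}\Xi_\varepsilon\nabla\partial_i^2\frac1{|z|}$ by Lemma~\ref{lem:kernel}, and integrate the second term by parts using $\operatorname{div}U=0$: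
\[
\int\operatorname{curl}(\Xi_\varepsilon\mathcal K_i)\cdot U=\int(\nabla\Xi_\varepsilon\times\mathcal K_i)\cdot U+\frac1{4\pi}\int\Big(\partial_i^2\frac1{|z|}\Big)\nabla\Xi_\varepsilon\cdot U .
\]
Both integrands are supported in $\varepsilon\le|z|\le2\varepsilon$, a set of volume $C\varepsilon^3$ on which the kernels are $O(\varepsilon^{-3})$, $|\nabla\Xi_\varepsilon|\le C/\varepsilon$, and $|U|\le2\varepsilon\|\nabla U\|_{L^\infty}$ because $U(0)=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]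
The properties of $u_0$ are in Lemma~\ref{lem:datum}. Suppose $T^*>1$. Take $T'=1$ and $\Lambda=\sup_{[0,1]}\|\nabla u\|_{L^\infty}<\infty$. Fix $n$, $i$ and $t\in[0,1]$. Since $\Xi_{\varepsilon_n}=1$ on $\operatorname{supp}\omega^n(t)$, Lemma~\ref{lem:kernel} gives $A^n_i(t)=\int\Xi_{\varepsilon_n}\mathcal K_i\cdot\omega^n$. The field $\Xi_{\varepsilon_n}\mathcal K_i$ is supported in $|z|\ge\varepsilon_n$ and bounded by $\varepsilon_n^{-3}$, since $|\mathcal K_i|\le\frac3{4\pi}|z|^{-3}$. For $j\ge n$ we have $\varepsilon_j\le\varepsilon_n$, so \eqref{eq:seq} gives, for $n'\ge n$,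
\[
\Big|\int\Xi_{\varepsilon_n}\mathcal K_i\cdot\omega^{n'}-A^n_i(t)\Big|\le\sum_{j\ge n}\varepsilon_n^{-3}\,2^{-j}\varepsilon_j^3\le2 .
\]
By Lemmas~\ref{lem:trunc} and~\ref{lem:L2}, as $n'\to\infty$,
\[
\int\Xi_{\varepsilon_n}\mathcal K_i\cdot\omega^{n'}=\int\operatorname{curl}(\Xi_{\varepsilon_n}\mathcal K_i)\cdot u^{n'}\ \longrightarrow\ \int\operatorname{curl}(\Xi_{\varepsilon_n}\mathcal K_i)\cdot u,
\]
and the limit is at most $C_1\Lambda$ in absolute value, by Lemmas~\ref{lem:decay} and~\ref{lem:trunc}. Thus $|A^n_i(t)|\le C_1\Lambda+2$ for all $n,i,t$, and $\|m^n_i\|_{L^\infty(0,1)}\le C_1\Lambda+2$ for all $n$, which contradicts \eqref{eq:seq}. Hence $T^*\le1$. Every $t<T^*$ is then an allowed value of $T'$, so Lemma~\ref{lem:L2} gives $\|\omega(t)\|_{L^\infty}\le2\eta$ on $[0,T^*)$, and the integral is at most $2\eta T^*\le2\eta$.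
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
(a) For the solution of Theorem~\ref{thm:main}, $\int_0^{T^*_p}\Phi(\|\omega\|_{L^\infty})\,dt\le\Phi(2\eta)<\infty$, and $\eta\in(0,1]$ is arbitrary. (b) Take the flows $u^n$ of Section~\ref{sec:datum}. Their data converge, hence are bounded, in each space by Lemma~\ref{lem:datum}, and the rest follows from \eqref{eq:seq} and $|m^n_i(t)|\le\int_0^1\|\nabla u^n\|_{L^\infty}\,dt$.
\end{proof}

\begin{remark}
The condition $p>1$ enters twice: in Lemma~\ref{lem:cost}, where $(1+|x|)^{-3}\in L^p$ is needed for the low frequencies, and in Lemma~\ref{lem:datum}, where $p_k\le p$ for large $k$, while Step~3 of Proposition~\ref{prop:stage} needs $p_k>1$. The case $p=\infty$ requires no separate construction, since it follows by embedding from $p=4$. About the space $B^{3/p+1}_{p,1}$, Section~\ref{sec:proof} uses only uniqueness, invariance under reflections and the embedding in $C^1_b$.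
\end{remark}

\begin{thebibliography}{1}

\bibitem{AHK}
Hammadi Abidi, Taoufik Hmidi, Sahbi Keraani,
\emph{On the global existence for the axisymmetric Euler equations},
arXiv:math/0703144 (2007).

\end{thebibliography}
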